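\title{Packing and covering long cycles through prescribed vertices:\\ the bound $k(\ell+\log k)$}

\begin{abstract}
Let $G$ be a graph, $S$ a set of vertices of $G$, and $k,\ell$ positive integers. We prove that either $G$ contains $k$ vertex-disjoint cycles of length at least $\ell$, each meeting $S$, or all such cycles are met by a set of $O(k(\ell+\log k))$ vertices, with an absolute implied constant. This proves a conjecture from a paper of Bruhn, Joos and Schaudt, and the bound is optimal up to the constant. The proof chooses an extremal subgraph of maximum degree at most $4$ all of whose cycles are of the required kind, uses it to break the graph into parts at a cost of $O(k\log k)$ vertices, and splits the remaining hard parts along tree-decompositions with bags of size less than $2\ell$.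
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, the length of a cycle is its number of edges, and \emph{disjoint} means vertex-disjoint. Let $G$ be a graph, $S\subseteq V(G)$ a set of vertices and $\ell$ a positive integer. An \emph{$S$-cycle} is a cycle that contains at least one vertex of $S$, and a \emph{long cycle} is an $S$-cycle of length at least $\ell$. Let $\nu(G)$ be the maximum number of disjoint long cycles of $G$, and let $\tau(G)$ be the minimum size of a set of vertices that meets every long cycle. Disjoint cycles must be met in different vertices, so $\nu(G)\le\tau(G)$, and $\tau(G)=0$ if $\nu(G)=0$. The question is how large $\tau(G)$ can be in terms of $\nu(G)$ and $\ell$.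

Bruhn, Joos and Schaudt~\cite{BJS} proved that for all $G$, $S$, $k$ and $\ell$, either $G$ contains $k$ disjoint long cycles or there is a set $X$ of $O(\ell\cdot k\log k)$ vertices such that $G-X$ has no long cycle; the implied constant is absolute. The conjecture from~\cite{BJS} that we consider is that $O(k(\ell+\log k))$ vertices suffice, again with an absolute constant. We prove it. Put $\lambda(n)=1+\log_2 n$ for $n\ge1$.

\begin{theorem}\label{thm:main}
There is an absolute constant $A$ such that
\[
\tau(G)\le A\,\nu(G)\bigl(\ell+\lambda(\nu(G))\bigr)
\]
for every graph $G$, every $S\subseteq V(G)$ and every $\ell\ge3$ with $\nu(G)\ge1$. Consequently, for every graph $G$, every $S\subseteq V(G)$ and all positive integers $k,\ell$, either $G$ has $k$ disjoint $S$-cycles of length at least $\ell$, or there is a set $X$ of $O(k(\ell+\log k))$ vertices such that $G-X$ has no $S$-cycle of length at least $\ell$.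
\end{theorem}

The second statement follows from the first. Every cycle has length at least $3$, so for $\ell\in\{1,2\}$ we may replace $\ell$ by $3$, which changes the bound by a factor of at most $3$. Suppose $G$ has no $k$ disjoint long cycles. If $\nu(G)=0$, in particular if $k=1$, take $X=\emptyset$. Otherwise $1\le\nu(G)\le k-1$, and $\tau(G)\le A(k-1)(\ell+1+\log_2k)=O(k(\ell+\log k))$. The second statement also holds if loops and parallel edges are allowed: subdivide every edge twice, keep $S$ and replace $\ell$ by $3\ell$. Cycles correspond and lengths are tripled, and a subdividing vertex in a hitting set may be replaced by an end of its edge, since every cycle through it passes through that end.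

The bound $k(\ell+\log k)$ is the natural guess because each of its two terms is forced by a simple family of graphs.

\begin{theorem}\label{thm:sharp}
There is $c>0$ such that for all $k\ge2$ and $\ell\ge3$ there is a graph $G$, with $S=V(G)$, that has no $k$ disjoint long cycles and in which every set meeting all long cycles has at least $c\,k(\ell+\log k)$ vertices.
\end{theorem}

\begin{proof}
Let $G=K_{k\ell-1}$. It has too few vertices for $k$ disjoint cycles of length at least $\ell$. If at most $(k-1)\ell-1$ vertices are deleted, then at least $\ell\ge3$ vertices remain, and they contain a cycle of length $\ell$. So $\tau(G)\ge(k-1)\ell\ge k\ell/2$.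

Erd\H{o}s and P\'osa~\cite{EP} showed that for some $c'>0$ and all $k\ge2$ there are graphs without $k$ disjoint cycles in which every set meeting all cycles has at least $c'k\log k$ vertices. Subdivide every edge of such a graph $\ell$ times and let $S$ be the set of all vertices. Now every cycle is long. The maximum number of disjoint cycles is unchanged, and so is the minimum size of a hitting set, since a subdividing vertex may again be replaced by an end of its edge.

One of the two graphs needs $\max\{k\ell/2,\,c'k\log k\}\ge c\,k(\ell+\log k)$ vertices, where $c=\min\{1/4,\,c'/2\}$.
\end{proof}

Thus the optimal bound is $\Theta(k(\ell+\log k))$ for $k\ge2$ and $\ell\ge3$. The two lower bounds come from opposite situations: a clique, where long cycles can be barely long, and a subdivided graph, where the length condition is vacuous. Theorem~\ref{thm:main} says that the two effects add and never multiply. Accordingly, the proof must pay a price proportional to $\ell$ only $O(\nu(G))$ times, and everything else must cost $O(\nu(G)\lambda(\nu(G)))$ independently of $\ell$.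

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:model} proves the theorem for $S=V(G)$ and $\ell=3$, where the main idea appears in a few lines, and then describes the plan for the general case, which occupies the rest of the paper.

\section{Conventions and tools}\label{sec:tools}

From now on $\ell\ge3$. A subgraph $G'$ of $G$ is always considered with the set $S\cap V(G')$ and the same $\ell$. An $S$-cycle of length less than $\ell$ is \emph{short}, a subgraph without vertices of $S$ is \emph{$S$-free}, and an edge with at least one end in $S$ is an \emph{$S$-edge}. For a path or cycle $P$ we write $|P|$ for its number of edges, $aPb$ for the subpath of a path $P$ between $a$ and $b$, and $d_H$ for the distance in $H$.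

\paragraph{Connectivity.} A graph is \emph{$2$-connected} if it has at least three vertices and remains connected after deleting any one vertex. In a $2$-connected graph, by Menger's theorem, any two vertices lie on a common cycle; for any two vertex sets of size at least $2$ there are two disjoint (possibly trivial) paths between them; and from a vertex $s$ to a set $C\not\ni s$ of at least two vertices there are two paths that share only $s$. The union of two $2$-connected graphs with at least two common vertices is $2$-connected. A \emph{block} is a maximal connected subgraph without a cut vertex. Every cycle lies in a block, a block containing a cycle is $2$-connected, and two blocks share at most one vertex, which is then a cut vertex. For a connected graph, the bipartite graph on the blocks and cut vertices, in which a block is adjacent to the cut vertices it contains, is a tree, the \emph{block tree}.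

\paragraph{Tree-decompositions.} A \emph{tree-decomposition} of a graph $B$ is a tree $\mathbb T$ with sets $V_t\subseteq V(B)$ for $t\in V(\mathbb T)$, the \emph{bags}, such that both ends of every edge lie in a common bag and, for every vertex $v$ of $B$, the nodes $t$ with $v\in V_t$ form a non-empty subtree. If $J\subseteq B$ is connected, then the nodes whose bags meet $V(J)$ form a subtree, because the subtrees of the two ends of an edge intersect. A \emph{depth-first search tree} of a connected graph is a rooted spanning tree such that every edge of the graph joins a vertex to one of its ancestors; every connected graph has one.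

\paragraph{Two external results.} Of the theorem of Bruhn, Joos and Schaudt we use only the case $k=2$.

\begin{theorem}[\cite{BJS}, case $k=2$]\label{thm:BJS}
There is an absolute constant $c_0$ such that $\tau(G)\le c_0\ell$ whenever $\nu(G)\le1$.
\end{theorem}

For $A\subseteq V(G)$, an \emph{$A$-path} is a path with at least one edge, with both ends in $A$ and with no internal vertex in $A$. In a group-labeled graph every edge carries an element of a group. We need only groups $\mathbb Z_2^m$, where the weight of a path is the sum of the labels of its edges, and a path is \emph{non-zero} if its weight is not $0$.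

\begin{theorem}[Chudnovsky, Geelen, Gerards, Goddyn, Lohman and Seymour~\cite{CGGGLS}]\label{thm:CG}
In a group-labeled graph with a vertex set $A$, for every $k\ge1$ there are $k$ disjoint non-zero $A$-paths or a set of at most $2k-2$ vertices meeting all non-zero $A$-paths.
\end{theorem}

\begin{corollary}\label{cor:paths}
Let $A\subseteq V(G)$, $\Sigma\subseteq E(G)$ and $\kappa\ge0$ an integer. If there are no $\kappa+1$ disjoint $A$-paths each using an edge of $\Sigma$, then some set of at most $2\kappa$ vertices meets all $A$-paths using an edge of $\Sigma$.
\end{corollary}

\begin{proof}
Label each edge of $\Sigma$ by its own generator of $\mathbb Z_2^{\Sigma}$ and all other edges by $0$. A path is non-zero if and only if it uses an edge of $\Sigma$. Apply Theorem~\ref{thm:CG} with $k=\kappa+1$.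
\end{proof}

A path with both ends in $A$ that uses an edge $e$ contains an $A$-path using $e$, namely the part between the nearest vertices of $A$ on either side of $e$. So for this labeling it does not matter whether internal vertices in $A$ are allowed, and we use this remark again below.

\section{The model case and the plan}\label{sec:model}

The \emph{excess} of a graph $H$ is $\mu(H)=|E(H)|-|V(H)|$. A tree has excess $-1$, a cycle and the empty graph have excess $0$, and excess is additive over components. Adding to $H$ a path with distinct ends in $H$ whose edges and internal vertices are new raises $\mu$ by $1$; so does adding a cycle that meets $H$ in exactly one vertex; adding a cycle disjoint from $H$ leaves $\mu$ unchanged. Repeatedly deleting vertices of degree at most $1$ turns $H$ into a subgraph of minimum degree at least $2$ (possibly empty), its \emph{core}. Deleting a vertex of degree $1$ keeps $\mu$ and keeps its component connected, while deleting an isolated vertex raises $\mu$ by $1$. Hence passing to the core raises $\mu$ by exactly the number of tree components, and every other component leaves a connected non-empty remainder.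

The logarithm in Theorem~\ref{thm:main} comes from the following lemma: with bounded degrees, large excess forces many disjoint cycles.

\begin{lemma}\label{lem:excess}
Let $n\ge1$ and let $H$ be a graph of maximum degree at most $4$ without $n+1$ disjoint cycles. Then $\mu(H)\le50\,n\lambda(n)$.
\end{lemma}

\begin{proof}
First let $H'\subseteq H$ have minimum degree at least $2$ and $\mu(H')=m'\ge1$. We find a cycle $Z\subseteq H'$ with $\mu(H'-V(Z))\ge m'-4\log_2m'-8$. Since $\sum_v(\deg v-2)=2m'$, the graph $H'$ has at least one and at most $2m'$ vertices of degree at least $3$. Take a component containing such a vertex and suppress its vertices of degree $2$; this gives a multigraph of minimum degree at least $3$ on at most $2m'$ vertices. Let $g$ be its girth. If $g\ge3$, put $r=\lfloor(g-1)/2\rfloor$. A breadth-first search to depth $r$ never reaches a vertex twice and at least doubles at each level, so $2^r\le2m'$ and $g\le2r+2\le2\log_2m'+4$. This bound also holds if $g\le2$. So $H'$ has a cycle $Z$ with $b\le2\log_2m'+4$ vertices of degree at least $3$. At most $|Z|+2b$ edges have an end on $Z$, so deleting the $|Z|$ vertices of $Z$ lowers $\mu$ by at most $2b$.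

Let $m$ be the maximum excess of a subgraph of $H$; we may assume $m\ge1$. Start with the core of a subgraph of excess $m$, delete such a cycle, pass to the core, and repeat as long as the excess is at least $1$. All excesses are at most $m$, so each step loses at most $4\log_2m+8$, and we find at least $f(m)$ disjoint cycles, where $f(x)=x/(4\log_2x+8)$. Thus $f(m)\le n$. The function $f$ is increasing for $x\ge1$, because the numerator of $f'$ is $4\log_2x+8-4/\ln2>0$. At $m_0=50n\lambda(n)$, using $\lambda(n)\le n$ and $4\log_250<23$, we get $4\log_2m_0+8\le31+8\log_2n<50\lambda(n)$, that is, $f(m_0)>n$. Hence $m<m_0$.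
\end{proof}

\begin{proposition}[the model case]\label{prop:model}
If $S=V(G)$, $\ell=3$ and $\nu=\nu(G)\ge1$, then $\tau(G)\le100\,\nu\lambda(\nu)+\nu$.
\end{proposition}

\begin{proof}
Here every cycle is long. Let $M$ be the maximum excess of a subgraph of maximum degree at most $4$; by Lemma~\ref{lem:excess}, $M\le50\nu\lambda(\nu)$. Passing to cores shows that $M$ is attained by a subgraph with all degrees in $\{2,3,4\}$. Among these choose $F$ with as many components as possible, and let $U$ be the set of vertices of degree at least $3$ in $F$. From $\sum_{u\in U}(\deg_Fu-2)=2M$ we get $|U|\le2M$.

Let $D$ be a cycle of $G-U$. If $D$ is disjoint from $F$, then $F\cup D$ has excess $M$ and more components. If $D$ meets $F$ in exactly one vertex, which has degree $2$ in $F$, then $F\cup D$ has maximum degree at most $4$ and excess $M+1$. So $D$ has at least two vertices in $F$. If $D$ had an edge outside $F$, it would contain a path $P$ with distinct ends in $V(F)\setminus U$ whose edges and internal vertices are outside $F$, and $F\cup P$ would have maximum degree at most $4$ and excess $M+1$. Hence $D\subseteq F-U$, and as all vertices of $D$ have degree $2$ in $F$, the cycle $D$ is a component of $F$. There are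 at most $\nu$ such components. The set $U$ together with one vertex from each of them meets all cycles.
\end{proof}

For general $S$ and $\ell$, Lemma~\ref{lem:excess} bounds $M$ only if all cycles of $F$ are long, so we must optimize over subgraphs with that property. Then the last step of the proof fails: $F\cup P$ need not be admissible, since it may contain an $S$-free cycle or a short cycle. The general proof controls these paths $P$ in five steps.

\begin{enumerate}
\item \emph{Replace length by structure} (Section~\ref{sec:gap}). After deleting long cycles of length at most $10\ell$ greedily, the short cycles group into edge-disjoint $2$-connected subgraphs, the \emph{clusters}, and an $S$-cycle is short exactly when it lies in a cluster. Clusters have tree-decompositions with bags of size less than $2\ell$.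
\item \emph{Choose an extremal frame $F$} (Sections~\ref{sec:frames} and~\ref{sec:exchange}), with a third extremal condition that makes $F$ pass through clusters in as few pieces as possible.
\item \emph{Assign the $S$-edges to centers} (Section~\ref{sec:centers}). A center $\theta$ is a part of $F$ with a \emph{capacity} $\kappa_\theta$, essentially the loss of excess when $\theta$ is removed from $F$. Maximality of $\mu(F)$ bounds by $\kappa_\theta$ both the number of disjoint paths running through $\theta$ and the number of disjoint long cycles living at $\theta$.
\item \emph{Decompose} (Section~\ref{sec:decomp}). Corollary~\ref{cor:paths} cuts the centers apart at total cost $O(M)$, which does not involve $\ell$.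
\item \emph{Recurse} (Section~\ref{sec:rec}). Centers of capacity $1$ are handled by Theorem~\ref{thm:BJS}. The others lie in clusters and are split by deleting bags.
\end{enumerate}

\section{Gap graphs and clusters}\label{sec:gap}

We call $G$ a \emph{gap graph} if it has no $S$-cycle whose length lies in $[\ell,10\ell]$. Subgraphs of gap graphs are gap graphs.

\begin{lemma}\label{lem:reduce}
If the inequality of Theorem~\ref{thm:main} holds for all gap graphs with a constant $A\ge10$, then it holds for all graphs with the same constant.
\end{lemma}

\begin{proof}
Put $h(0)=0$ and $h(n)=An(\ell+\lambda(n))$ for $n\ge1$; then $h(n)-h(n')\ge A\ell$ for $n>n'\ge0$. We use induction on $\nu(G)$. If $G$ is not a gap graph, let $D$ be a long cycle with $|D|\le10\ell$. Then $\nu(G-V(D))<\nu(G)$, and $\tau(G)\le10\ell+\tau(G-V(D))\le10\ell+h(\nu(G))-A\ell\le h(\nu(G))$.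
\end{proof}

\emph{From here to the end of Section~\ref{sec:decomp}, $G$ is a fixed gap graph.} The gap between short and long cycles is used through one lemma only.

\begin{lemma}\label{lem:diam}
A connected subgraph $B\subseteq G$ of diameter at most $2\ell$ (measured in $B$) contains no long cycle.
\end{lemma}

\begin{proof}
Suppose not, and let $D$ be a shortest long cycle in $B$; then $|D|>10\ell$. Without $S$, a shortest long cycle would have to be nearly geodesic. With $S$, it can have shortcuts, but only near its vertices in $S$. A \emph{shortcut} is a path $J\subseteq B$ with distinct ends $w,w'$ on $D$, otherwise disjoint from $D$, not an edge of $D$, and with $|J|<d_D(w,w')$. Given a shortcut, let $D_1,D_2$ be the two $w$--$w'$ arcs of $D$. Both cycles $D_1\cup J$ and $D_2\cup J$ are shorter than $D$, so neither is long. One of them, say $D_1\cup J$, meets $S$, so $|D_1|+|J|<\ell$. Then $D_2\cup J$ has length at least $|D|-\ell\ge\ell$, so it is $S$-free, and $S\cap V(D)$ lies in the interior of $D_1$. Fix $s\in S\cap V(D)$. We have shown that both ends of every shortcut have $D$-distance less than $\ell$ from $s$.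

Since $|D|>10\ell$, there is $t\in V(D)$ with $d_D(s,t)\ge5\ell$. Let $R$ be a $t$--$s$ path in $B$ with $|R|\le2\ell$, and let $w$ be the first vertex of $R$ that lies on $D$ and has $d_D(w,s)<\ell$. The vertices of $D$ divide $tRw$ into edges of $D$ and paths with only their ends on $D$. The first end of each of these has $D$-distance at least $\ell$ from $s$, so none is a shortcut, and each is at least as long as the $D$-distance of its ends. Therefore $|R|\ge d_D(t,w)\ge5\ell-(\ell-1)>2\ell$, a contradiction.
\end{proof}

A \emph{cluster} is a subgraph $B$ of $G$ that is maximal among the $2$-connected subgraphs that meet $S$ and contain no long cycle. Clusters need not be small: for $\ell\ge5$ and $m\ge2$, the graph $K_{2,m}$ with any non-empty $S$ has only cycles of length $4$ and is a cluster of itself.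

\begin{lemma}\label{lem:cluster}
\begin{enumerate}
\item[(a)] Every cluster has diameter at most $\ell-1$, and all its cycles have length at most $2\ell-1$.
\item[(b)] Two distinct clusters share at most one vertex; so every edge lies in at most one cluster.
\item[(c)] An $S$-cycle is long if and only if it is not contained in a cluster.
\item[(d)] Every cluster has a rooted tree-decomposition with all bags of size at most $2\ell-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $B$ be a cluster and $s\in S\cap V(B)$. All $S$-cycles of $B$ have length at most $\ell-1$. Every other vertex $v$ lies on a cycle with $s$, so $d_B(v,s)\le(\ell-1)/2$, which gives the diameter. If $C$ is an $S$-free cycle of $B$, then two paths from $s$ to $C$ sharing only $s$, together with the longer arc of $C$ between their ends, form an $S$-cycle of length at least $|C|/2$. So $|C|<2\ell$.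

(b) If clusters $B\ne B'$ share two vertices, then $B\cup B'$ is $2$-connected, meets $S$ and has diameter at most $2\ell-2$. By Lemma~\ref{lem:diam} it has no long cycle. It properly contains one of $B,B'$, contradicting maximality.

(c) A short cycle is itself $2$-connected, meets $S$ and contains no long cycle, so it lies in a cluster. A long cycle lies in no cluster by definition.

(d) Let $\mathbb T$ be a depth-first search tree of $B$. An edge joining a vertex to an ancestor at tree distance $d\ge2$ closes a cycle of length $d+1$, so $d\le2\ell-2$ by~(a). Let $V_t$ consist of $t$ and its ancestors at tree distance at most $2\ell-2$. Then every edge lies in the bag of its lower end, and the bags containing $v$ are those of $v$ and its descendants at distance at most $2\ell-2$, which form a subtree.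
\end{proof}

Part (b) fails without the gap: if $\ell=5$, $S=V(G)$ and $G$ is a $6$-cycle with a chord between opposite vertices, then the two $4$-cycles are clusters that share the chord.

Call a cycle \emph{bad} if it is $S$-free or contained in a cluster. By Lemma~\ref{lem:cluster}(c), the cycles that are not bad are exactly the long cycles, so lengths play no further role until bags are deleted. The \emph{cells} of $G$ are the clusters and, for each edge in no cluster, the $K_2$ formed by that edge. Every edge lies in exactly one cell. For a subgraph $H$ and a cell $B$, a \emph{$B$-piece} of $H$ is a component with at least one edge of the graph formed by $E(H)\cap E(B)$; a \emph{piece} is a $B$-piece for some cell $B$, and $p(H)$ is the number of pieces. Every edge of $H$ lies in exactly one piece, and every vertex lies in at most one $B$-piece for a given $B$. Deleting a vertex of degree at most $1$ does not increase $p$, since it removes a leaf from at most one piece.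

\section{Frames}\label{sec:frames}

A \emph{pre-frame} is a subgraph of $G$ of maximum degree at most $4$ without bad cycles, and a \emph{frame} is a pre-frame of minimum degree at least $2$; the empty graph is a frame. Pieces of a pre-frame are trees, since a cycle in a piece would lie in a cluster. The core of a pre-frame is a frame. Let $M\ge0$ be the maximum excess of a frame. Passing to the core does not decrease $\mu$, so
\begin{equation}\label{eq:star}
\mu(H)\le M\quad\text{for every pre-frame }H .
\end{equation}
All cycles of a frame are long, so Lemma~\ref{lem:excess} gives
\begin{equation}\label{eq:M}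
M\le50\,\nu(G)\,\lambda(\nu(G))\quad\text{if }\nu(G)\ge1 .
\end{equation}
Degree $4$ is allowed so that a cycle can be attached at a vertex of degree $2$; a bound on the degrees is needed for~\eqref{eq:M} and for the counts in Section~\ref{sec:centers}.

\paragraph{The frame $F$.} Fix a frame $F$ with $\mu(F)=M$; subject to this, with the number $c(F)$ of components maximum; subject to this, with $p(F)$ minimum. Let $U$ be the set of vertices of degree at least $3$ in $F$. From $\sum_{u\in U}(\deg_Fu-2)=2M$ we get
\begin{equation}\label{eq:U}
|U|\le2M,\qquad\sum_{u\in U}\deg_Fu\le6M .
\end{equation}
From now on \emph{piece} means piece of $F$ unless another graph is named. As every cycle of $F$ meets $S$, the graph $F-S$ is a forest.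

An \emph{$F$-path} is a $V(F)$-path with no edge in $E(F)$; it is \emph{clean} if its ends are not in $U$. A path with both ends in $V(F)$, or a cycle with at least two vertices in $V(F)$, is divided by its vertices in $V(F)$ into \emph{segments}, each of which is an edge of $F$ or an $F$-path. In the model case there were no clean $F$-paths. The next lemma describes the ones that can occur now.

\begin{lemma}\label{lem:clean}
\begin{enumerate}
\item[(a)] No clean $F$-path joins two components of $F$.
\item[(b)] Let $P$ be a clean $F$-path with ends $a,b$. Either $P$ is contained in a cluster $B$ and $a,b$ lie in a common $B$-piece, or $P$ is $S$-free and $a,b$ are joined by a path in $F-S$.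
\item[(c)] Every long cycle $D$ of $G-U$ has at least two vertices in $V(F)$.
\item[(d)] If $e$ is an $S$-edge of a long cycle $D$ of $G-U$, then $e\in E(F)$, or $e$ lies on a clean $F$-path $P\subseteq D$ that is contained in a cluster $B$ and has both ends in a common $B$-piece.
\item[(e)] If clean $F$-paths $N,N'$ share an edge and $x\ne y$ are ends of $N$ and $N'$ respectively, then $N\cup N'$ contains a clean $F$-path from $x$ to $y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $P$ be a clean $F$-path. Then $F\cup P$ has maximum degree at most $4$ and excess $M+1$, so by~\eqref{eq:star} it has a bad cycle $Z$. The cycle $Z$ is not in $F$, so it uses an edge of $P$, and then $P\subseteq Z$ because internal vertices of $P$ have degree $2$. The rest of $Z$ is a path in $F$ between the ends of $P$, which gives~(a). If $Z$ lies in a cluster $B$, this path lies in one $B$-piece; otherwise $Z$ is $S$-free. This gives~(b).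

(c) If $D$ meets $F$ in at most one vertex, then every cycle of $F\cup D$ is $D$ or a cycle of $F$, and a common vertex has degree $4$, so $F\cup D$ is a frame. It has excess $M$ and more components, or excess $M+1$.

(d) By (c), $D$ has segments. If $e\notin E(F)$, the segment containing $e$ is a clean $F$-path that meets $S$, so the first alternative of~(b) holds.

(e) Let $e$ be a common edge. If an end $g$ of $e$ is not in $F$, then $g$ is internal to both paths, and $xNg\cup gN'y$ is connected, has no edge of $F$ and meets $F$ only in $x$ and $y$; it contains the required path. Otherwise $N$ and $N'$ both consist of the edge $e$, which joins $x$ and $y$.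
\end{proof}

In the first alternative of~(b), $B$ is the cell of every edge of $P$. So if $P$ is known to lie in a cell $B$ and its ends are not in a common $B$-piece, then the second alternative holds.

\begin{example}\label{ex:prism}
Deleting $U$ no longer leaves only cycles of $F$. Take the prism with triangles $uab$ and $va'b'$ and rungs $uv$, $aa'$, $bb'$. Subdivide each rung into a path of length more than $10\ell$, the sides $ab$ and $a'b'$ into paths $P,P'$ of length $3$, and the other four sides into paths of length $2$. Let $S=\{s_1,s_2\}$ with $s_1$ inside the rung $aa'$ and $s_2$ inside the rung $uv$. Every $S$-cycle contains a rung, so $G$ is a gap graph without short cycles and without clusters, and pieces are single edges. A cycle uses zero or two rungs, so the bad cycles are the two triangles, and $\nu(G)=1$; hence every non-empty frame is connected. A frame misses a side of each triangle, so it lies in a connected graph of excess $3-2=1$. Thus $M=1$, and the frames of excess $1$ are obtained by removing one side of each triangle. The one with the fewest edges is $F=G$ minus $P$ and $P'$, with $U=\{u,v\}$. The cycle formed by $P$, $P'$ and the rungs $aa'$, $bb'$ is long, avoids $U$ and is not contained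 in $F$.
\end{example}

\section{Threads and the exchange lemma}\label{sec:exchange}

The number of pieces of $F$ is not bounded in terms of $M$, so we group them. A component of $F$ without vertices of $U$ is a cycle, which we call a \emph{circular component}. The edges of the other components are partitioned into \emph{threads}: a thread $Q$ runs from a vertex $u\in U$ to a vertex $v\in U$ through vertices of degree $2$ in $F$. We allow $u=v$, in which case $Q$ is a cycle. We think of $Q$ as ordered from $u$ (left) to $v$ (right), and write $Q[a,b]$ for the part between $a$ and $b$ in this order. By~\eqref{eq:U} there are at most $\frac12\sum_{u\in U}\deg_Fu\le3M$ threads. A piece is a \emph{branch piece} if it meets $U$, and \emph{branchless} otherwise.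

\begin{lemma}\label{lem:thread}
Let $Q$ be a thread from $u$ to $v$. The edges of $Q$ in branchless pieces form a (possibly empty) subpath $Q^*=Q[x_Q,y_Q]$. If $Q^*\ne\emptyset$, then $x_Q\ne y_Q$, the path $Q^*$ avoids $U$, each of $Q[u,x_Q]$ and $Q[y_Q,v]$ lies in a single branch piece, and every piece that has an edge in $Q^*$ or a vertex in $Q^\circ:=V(Q^*)\setminus\{x_Q,y_Q\}$ is a subpath of $Q^*$. Every branchless piece is contained in a circular component or in some $Q^*$.
\end{lemma}

\begin{proof}
A branch piece containing an edge $f$ of $Q$ contains a path from $f$ to $U$. As inner vertices of $Q$ have degree $2$, it contains the part of $Q$ from $f$ to $u$ or from $f$ to $v$. So the edges of $Q$ in branch pieces form an initial and a final part of $Q$; these include the first and the last edge, whose pieces meet $U$. The remaining edges form $Q^*$, which therefore avoids $U$. Let $Q^*\ne\emptyset$, and let $f$ be the last edge of $Q[u,x_Q]$. Its piece does not contain the part from $f$ to $v$, which includes edges of branchless pieces, so it contains $Q[u,x_Q]$. The same argument applies to $Q[y_Q,v]$. A branchless piece with an edge on $Q$ is connected and avoids $U$, so it is a subpath of $Q$, and its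 edges are in $Q^*$. Both $F$-edges at a vertex of $Q^\circ$ are in $Q^*$. Finally, a piece with an edge in a circular component is contained in it.
\end{proof}

We call $Q^*$ the \emph{middle} of $Q$. In Section~\ref{sec:centers} we remove a part of $F$, insert new paths and need to know that no bad cycle arises. A bad cycle there would lie in a cluster $B$ and would give a path inside $B$ between two different $B$-pieces. The next lemma excludes such paths; it is the only place where the minimality of $p(F)$ is used. In the simplest case the path $W$ is a single clean $F$-path from a $B$-piece $K$ to a $B$-piece $K'\subseteq Q^*$. Then $W$ closes an $S$-free cycle with $F$, which leaves $K'$ along $Q$, say to the left. Deleting that part of $Q$ and adding $W$ keeps the excess, and it merges what remains of $K$ and $K'$ into one piece. In general $W$ may touch $Q^\circ$ on its way, and then $Q$ may have to be cut on both sides; see Figure~\ref{fig:exchange}.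

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0)--(1.5,2)--(8.5,2)--(10,0);
\draw (0,0)--(-0.6,-0.5); \draw (10,0)--(10.6,-0.5);
\draw[dotted,thick] (0,0)--(4,0); \draw (4,0)--(6.6,0); \draw[dotted,thick] (6.6,0)--(10,0);
\draw[line width=5pt,gray,opacity=0.4] (2.2,2)--(3.9,2);
\draw[line width=5pt,gray,opacity=0.4] (6,0)--(7.5,0);
\draw[dashed,thick] (3,2)--(2.5,0);
\draw[dashed,thick] (2.5,0) .. controls (2.9,-0.9) and (3.6,-0.9) .. (4,0);
\draw[dashed,thick] (4,0) .. controls (4.6,-1.2) and (6,-1.2) .. (6.6,0);
\foreach \a/\b in {0/0,1/0,2.5/0,4/0,6.6/0,9/0,10/0,3/2} \fill (\a,\b) circle (2pt);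
\draw[fill=white] (5.1,0) circle (2.5pt);
\node[left] at (0,0.15) {$u$}; \node[right] at (10,0.15) {$v$};
\node[below] at (1,0) {$x_Q$}; \node[below] at (9,0) {$y_Q$};
\node[above left] at (2.5,0) {$z_1$}; \node[above] at (4,0) {$l=z_2$};
\node[above] at (5.1,0.05) {$s$}; \node[above] at (6.6,0.08) {$r=z$};
\node[above] at (3,2.08) {$x$}; \node[above] at (3.8,2.08) {$K$}; \node[below] at (7.3,-0.08) {$K'$};
\end{tikzpicture}
\caption{The exchange of Lemma~\ref{lem:exchange}. The horizontal line from $u$ to $v$ is a thread $Q$ of the frame $F$, and $s\in S$; the upper path through $x$ lies in $F-S$. The dashed path $W$ lies in one cluster and joins two pieces $K,K'$ of $F$ in that cluster (shaded). Deleting the two dotted parts of $Q$ and adding $W$ keeps the excess and merges the remainders of $K$ and $K'$.}\label{fig:exchange}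
\end{figure}

\begin{lemma}[exchange]\label{lem:exchange}
Let $Q$ be a thread with $Q^*\ne\emptyset$, let $B$ be a cell, and let $K\not\subseteq Q^*$ and $K'\subseteq Q^*$ be $B$-pieces. There is no path $W\subseteq B-U$ from a vertex $x$ of $K$ to a vertex of $K'$ all of whose internal vertices lie in $(V(G)\setminus V(F))\cup Q^\circ$.
\end{lemma}

\begin{proof}
Suppose $W$ exists. We build a frame with excess $M$, with $c(F)$ components and with fewer pieces than $F$.

\emph{Step 1: the segments of $W$.} We have $x\notin U$, and $x\notin Q^\circ$ by Lemma~\ref{lem:thread}; also $K$ is the only $B$-piece containing $x$. Cut $W$ at its first vertex $z$ that lies in a $B$-piece contained in $Q^*$, and rename that piece $K'$; then $z\ne x$. Let $x=z_0,z_1,\dots,z_j=z$ be the vertices of $W$ in $V(F)$, in order. For $0<i<j$ the vertex $z_i\in Q^\circ$ lies in no $B$-piece, since such a piece would be contained in $Q^*$; we call these vertices \emph{stray}. As $K\cap K'=\emptyset$, no two consecutive $z_i$ lie in a common $B$-piece. In particular no segment of $W$ is an edge of $F$. So the segments are clean $F$-paths in $B$, and by Lemma~\ref{lem:clean}(b) they are $S$-free and all $z_i$ lie in one component $T$ of the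 forest $F-S$.

\emph{Step 2: left and right.} Let $w_u$ be the first vertex of $U\cup\{x\}$ on $Q$ going left from $x_Q$ (including $x_Q$), and $w_v$ the first one going right from $y_Q$ (including $y_Q$). For $i\ge1$ we have $z_i\in V(Q^*)$ and $z_i\notin U\cup\{x\}$. Let $R_i$ be the path in the tree $T$ from $z_i$ to $x$. It follows $Q$ until it reaches $U\cup\{x\}$, and $x\notin Q^\circ$, so it starts with all of $Q[w_u,z_i]$, traversed leftwards, or with all of $Q[z_i,w_v]$. We call $z_i$ \emph{left} or \emph{right} accordingly. We claim:
\begin{equation}\label{eq:LR}
\begin{gathered}
\text{if $z_i$ is left and $z_{i'}$ is right, then $z_i$ precedes $z_{i'}$ on $Q$}\\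
\text{and $Q[z_i,z_{i'}]$ meets $S$.}
\end{gathered}
\end{equation}
If $z_{i'}$ preceded $z_i$, it would be an inner vertex of $Q[w_u,z_i]$; then $R_{i'}$ would be the rest of $R_i$ and start leftwards. If $Q[z_i,z_{i'}]$ avoided $S$, it would lie in $T$, and followed by $R_{i'}$ it would form a walk in a tree that never reverses an edge. Such a walk is a path, so it would be $R_i$, which would start rightwards.

\emph{Step 3: the new graph.} Let $l$ be the rightmost left vertex and $r$ the leftmost right vertex among $z_1,\dots,z_j$, if they exist. Let $N\subseteq\{l,r\}$ be the set of those that exist, and $a=|N|\in\{1,2\}$. Obtain $F^-$ from $F$ by deleting the edges and inner vertices of $Q[w_u,l]$ if $l$ exists, and of $Q[r,w_v]$ if $r$ exists. These \emph{deleted paths} have at least one edge and lie in $T$, by~\eqref{eq:LR} they share no edge or inner vertex, and no vertex of $U\cup\{x\}\cup N$ is deleted. Let $W'$ be the part of $W$ from $x$ to the last vertex of $N$ on $W$, and put $F'=F^-\cup W'$. A left vertex $z_i\ne l$ lies strictly between $w_u$ and $l$ and so is deleted from $F$, and a right vertex $z_i\neq r$ lies strictly between $r$ and $w_v$. Hence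
\[
V(W')\cap V(F^-)=\{x\}\cup N,\qquad E(W')\cap E(F)=\emptyset .
\]
Each deletion lowers $\mu$ by $1$. Adding $W'$ adds $|W'|$ edges and $|W'|+1-(1+a)$ vertices, which raises $\mu$ by $a$. So $\mu(F')=M$. The vertex $x$ gains one edge, each vertex of $N$ loses one edge and gains at most two, and these vertices have degree $2$ in $F$; the other vertices of $W'$ have degree $2$ in $F'$. So $F'$ has maximum degree at most $4$.

\emph{Step 4: $F'$ has no $S$-free cycle.} Let $T'$ arise from $T$ by the deletions. Each deleted path acts like a single edge of $T$, since its inner vertices have degree $2$; so $T'$ has exactly $1+a$ components. The $1+a$ vertices of $\{x\}\cup N$ lie in distinct components, because the $T$-path between any two of them uses a deleted edge. For $x$ and a vertex of $N$ this is the definition of left and right. The $T$-path from $l$ to $r$ starts leftwards, as otherwise it would be $Q[l,r]$, which meets $S$. So the $S$-free path $W'$ meets each component of $T'$ in exactly one vertex, and $T'\cup W'$ is a tree. The graph $F'-S$ arises from the forest $F-S$ by replacing $T$ with $T'\cup W'$, so it is a forest.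

\emph{Step 5: $F'$ has no cycle in a cluster.} Let $Z\subseteq F'$ be such a cycle. Since $F$ has no bad cycle, $Z$ uses an edge of $W'\subseteq B$, so the cluster is $B$. The cycle $Z$ is not contained in the path $W'$, so it switches between edges of $W'$ and edges of $F^-$ at two or more vertices of $\{x\}\cup N$. At a stray vertex no edge of $F$ lies in $B$, so the switches occur exactly at $x$ and $z$. Then $Z$ contains an $x$--$z$ path in $F\cap B$, contradicting $K\ne K'$. Thus $F'$ is a pre-frame.

\emph{Step 6: $c(F')=c(F)$.} First, if $l$ exists then $w_u$ lies in the component of $x$ in $T'$, and if $r$ exists then so does $w_v$. If $a=1$, say $N=\{l\}$, then the $T$-path from $w_u$ to $l$ is deleted, so $w_u$ lies in the other component of $T'$. If $a=2$, then $Q[l,r]$ is a component of $F^-$. It contains the components of $l$ and $r$ in $T'$ and no vertex of $U\cup\{x\}$, so $w_u$ and $w_v$ lie in the third component. Now let $C$ be the component of $F$ containing $T$; it contains $Q$, and all changes happen in $C$. Follow a path in $C$ from a surviving vertex towards $x$. It reaches $x$ or an end of a deleted path before using a deleted edge. These ends are joined to $x$ in $T'$ or by $W'$. So what remains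 of $C$, together with $W'$, is connected.

\emph{Step 7: $p(F')<p(F)$.} We show that the surviving edges of each piece $X$ of $F$ lie in a subtree of $X$ contained in $F^-$, its \emph{remainder}. Only pieces with an edge on $Q$ change. If $X\subseteq Q^*$, the surviving edges of $Q^*$ form a subpath $Q^-$ with left end $l$ or $x_Q$ and right end $r$ or $y_Q$, and the remainder is $X\cap Q^-$. If $X\supseteq Q[u,x_Q]$ and $l$ exists, then $X$ loses the edges of $Q[w_u,x_Q]$. Here $x_Q$ is a leaf of the tree $X$ and the inner vertices have degree $2$, so removing the vertices of $Q[w_u,x_Q]$ other than $w_u$ leaves a subtree. The case $X\supseteq Q[y_Q,v]$ is symmetric, and if both occur for the same $X$ we remove the two pendant paths one after the other. By the definition of $w_u$ and $w_v$ the removed vertices are not $x$, so $x$ lies in the remainder of $K$.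

Thus no cell other than $B$ gains pieces, and in $B$ the path $W'$ and the remainder of $K$ lie in one piece of $F'$. It remains to see that $K'$ contributes no further piece. If $z\in N$, then $W'=W$ ends in $z$, and the remainder $K'\cap Q^-$ contains $z$. If $z\notin N$, say $z$ is left, then $z$ is an inner vertex of $Q[w_u,l]$. The subpath $K'\ni z$ of $Q$ does not contain $l$, which is stray, and does not contain $w_u\in U\cup\{x\}$. So $K'$ is deleted completely. In both cases $p(F')\le p(F)-1$.

\emph{Conclusion.} By~\eqref{eq:star} the core of $F'$ has excess exactly $M$, so $F'$ has no tree component. Hence the core is a frame with $c(F)$ components and at most $p(F)-1$ pieces, contradicting the choice of $F$.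
\end{proof}

\begin{corollary}\label{cor:exchange}
No clean $F$-path contained in a cell $B$ joins a branchless $B$-piece to a branch $B$-piece.
\end{corollary}

\begin{proof}
If the branchless piece lies in some $Q^*$, apply Lemma~\ref{lem:exchange}; the branch piece is not contained in $Q^*$, which avoids $U$. If it lies in a circular component, apply Lemma~\ref{lem:clean}(a).
\end{proof}

\section{Centers}\label{sec:centers}

A long cycle has an $S$-edge, and Lemma~\ref{lem:clean}(d) ties this edge to a piece. For a $B$-piece $K$ let $\Sigma(K)$ be the set of $S$-edges $e$ such that $e\in E(K)$ or $e$ lies on an $F$-path contained in $B$ with both ends in $V(K)\setminus U$. Then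
\begin{equation}\label{eq:SigmaK}
\Sigma(K)\subseteq E(B),\qquad\Sigma(K)\cap E(F)\subseteq E(K),
\end{equation}
and by Lemma~\ref{lem:clean}(d) every $S$-edge of a long cycle of $G-U$ lies in $\Sigma(K)$ for some piece $K$.

Branchless pieces are grouped by the circular component or middle that contains them. Branch pieces are grouped by their cell. A \emph{branch cluster} is a cluster $B$ with a branch $B$-piece. Let $\mathcal K_B$ be the set of its branch pieces, $K_B^*$ their union, which is a forest, and $\partial_B$ the set of vertices of $K_B^*$ incident with an edge of $F$ outside $K_B^*$. We claim that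
\begin{equation}\label{eq:boundary}
\sum_B|\partial_B|\le30M .
\end{equation}
Let $K$ be a branch piece and $i=|V(K)\cap U|\ge1$. A vertex of $V(K)\setminus U$ incident with an $F$-edge outside $K$ is a leaf of the tree $K$. A tree has $2+\sum(\deg v-2)$ leaves, with the sum over vertices of degree at least $3$, so $K$ has at most $2+2i$ leaves, and at most $2+3i\le5i$ vertices of $K$ are incident with an $F$-edge outside $K$. A vertex $u\in U$ lies in at most $\deg_Fu$ pieces, so~\eqref{eq:U} gives~\eqref{eq:boundary}.

A branch cluster may carry many disjoint long cycles, and we will want to cut it. So fix a set $Y_B\subseteq V(B)$ for every branch cluster $B$, and write $\mathbf Y=(Y_B)_B$, $Y=\bigcup_BY_B$ and $\|\mathbf Y\|=\sum_B|Y_B|$. The frame $F$ does not depend on $\mathbf Y$.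

\begin{definition}\label{def:center}
The \emph{centers} $\theta$ (for $\mathbf Y$) are the following, each with an edge set $E_\theta\subseteq E(F)$, an \emph{interior} $\theta^\circ\subseteq V(F)$, a set $\Sigma_\theta$ of $S$-edges, a set $Y_\theta$ and a \emph{capacity} $\kappa_\theta$.
\begin{itemize}
\item \emph{Circular:} $\theta=O$, a circular component. $E_\theta=E(O)$, $\theta^\circ=V(O)$, $\Sigma_\theta=\bigcup_{K\subseteq O}\Sigma(K)$, $Y_\theta=\emptyset$, $\kappa_\theta=1$.
\item \emph{Path:} $\theta=Q^*$, a non-empty middle. $E_\theta=E(Q^*)$, $\theta^\circ=Q^\circ$, $\Sigma_\theta=\bigcup_{K\subseteq Q^*}\Sigma(K)$, $Y_\theta=\emptyset$, $\kappa_\theta=|E_\theta|-|\theta^\circ|=1$.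
\item \emph{Cluster:} $\theta=J$, a component of $B-Y_B$ for a branch cluster $B$. $E_\theta$ is the set of edges of $K_B^*$ with at least one end in $J$, $\theta^\circ=(V(J)\cap V(K_B^*))\setminus\partial_B$, $\Sigma_\theta=E(J)\cap\bigcup_{K\in\mathcal K_B}\Sigma(K)$, $Y_\theta=Y_B$, $\kappa_\theta=|E_\theta|-|\theta^\circ|$.
\end{itemize}
Put $A_\theta=V(F)\setminus\theta^\circ$ and $F_\theta=(A_\theta,E(F)\setminus E_\theta)$.
\end{definition}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $E_\theta$ contains all $F$-edges at vertices of $\theta^\circ$, and $\Sigma_\theta\cap E(F)\subseteq E_\theta$. For path and cluster centers, $F_\theta$ is a pre-frame with $\mu(F_\theta)=M-\kappa_\theta$; so $\kappa_\theta\ge0$.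
\item[(b)] If a piece has an edge in $E_\theta$ and an edge in $E_{\theta'}$ with $\theta\ne\theta'$, then $\theta$ and $\theta'$ are cluster centers of the same cluster, which is the cell of the piece.
\item[(c)] The interiors of distinct centers are disjoint.
\item[(d)] For a cluster center $J$ of $B$ let $e_J$ be the number of edges of $K_B^*$ between $J$ and $Y_B$. Then $\kappa_J\le|\partial_B\cap V(J)|+e_J$, and $\sum_Je_J\le4|Y_B|$, the sum over the components of $B-Y_B$.
\item[(e)] Every $S$-edge of a long cycle $D\subseteq G-(U\cup Y)$ lies in $\Sigma_\theta$ for some center $\theta$.
\end{enumerate}
\end{lemma}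

\begin{proof}
(a) The first statement holds by the definitions; for a cluster center, all $F$-edges at a vertex of $V(K_B^*)\setminus\partial_B$ are in $K_B^*$. The second follows from~\eqref{eq:SigmaK}. So $F_\theta$ is a subgraph of $F$, with excess $M-|E_\theta|+|\theta^\circ|$, and~\eqref{eq:star} applies.

(b) A piece with an edge in $E_\theta$ is contained in $O$, is contained in $Q^*$, or belongs to $\mathcal K_B$, according to the type of $\theta$. These alternatives exclude each other for distinct $O$, $Q^*$, $B$: the first two concern branchless pieces in edge-disjoint parts of $F$, and a piece has only one cell.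

(c) A common vertex of $\theta^\circ$ and $\theta'^\circ$ has an $F$-edge, which lies in $E_\theta\cap E_{\theta'}$. By (b), $\theta$ and $\theta'$ are distinct components of $B-Y_B$ for some $B$, which are disjoint.

(d) The edges of $K_B^*$ with both ends in $J$ form a forest on $V(J)\cap V(K_B^*)$, so there are at most $|J^\circ|+|\partial_B\cap V(J)|$ of them. The other edges of $E_J$ lie in $B$ and leave $J$, so they end in $Y_B$. Each vertex of $Y_B$ has at most four $F$-edges.

(e) Let $e\in\Sigma(K)$ be such an edge. If $K$ is branchless, it lies in some $O$ or $Q^*$ by Lemma~\ref{lem:thread}. If $K$ is a branch piece of a cluster $B$, then $e$ is an edge of $B-Y_B$ and lies in a component $J$. If $K$ were a branch piece of a $K_2$-cell, then $e$ would be the only edge of this cell and have an end in $U$, which $D$ avoids.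
\end{proof}

By (a), removing a path or cluster center from $F$ frees exactly $\kappa_\theta$ units of excess, so whatever can be added to $F_\theta$ without creating bad cycles adds at most $\kappa_\theta$. We use this twice, for paths and for cycles. Circular centers are treated separately because their number is not bounded in terms of $M$, so we cannot afford to delete vertices for each of them at this stage.

\begin{lemma}\label{lem:paths}
For every center $\theta$ there is a set $X_\theta$ with $|X_\theta|\le2\kappa_\theta$, and $X_\theta=\emptyset$ for circular $\theta$, such that no $A_\theta$-path in $G-(U\cup Y_\theta\cup X_\theta)$ uses an edge of $\Sigma_\theta$.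
\end{lemma}

\begin{proof}
\emph{Circular center $O$.} Let $P\subseteq G-U$ be an $A_\theta$-path with an edge $e\in\Sigma(K)$, $K\subseteq O$. The ends of $P$ lie in $F-V(O)$, and its internal vertices in $V(F)$ lie in $O$. If there is one, the first segment of $P$ is a clean $F$-path between two components of $F$. Otherwise $e\notin E(K)$, so $e\notin E(F)$ by~\eqref{eq:SigmaK}; then $P$ is a clean $F$-path, and $e$ also lies on a clean $F$-path with ends in $K$, so Lemma~\ref{lem:clean}(e) gives a clean $F$-path from $F-V(O)$ to $O$. Both contradict Lemma~\ref{lem:clean}(a).

\emph{Path and cluster centers.} By Corollary~\ref{cor:paths}, applied in $G-(U\cup Y_\theta)$ with $A=A_\theta\setminus(U\cup Y_\theta)$, it suffices to show the following: if $P_1,\dots,P_q$ are disjoint $A_\theta$-paths in $G-(U\cup Y_\theta)$, each using an edge of $\Sigma_\theta$, then $q\le\kappa_\theta$. Let $H=F_\theta\cup P_1\cup\dots\cup P_q$. No edge of $P_i$ lies in $F_\theta$: if $|P_i|\ge2$, every edge has an end outside $A_\theta=V(F_\theta)$, and if $P_i$ is a single edge, it lies in $\Sigma_\theta$ and Lemma~\ref{lem:basic}(a) applies. Hence $\mu(H)=M-\kappa_\theta+q$. The ends of the $P_i$ are not in $U$ and get degree at most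 $3$, and internal vertices have degree $2$. By~\eqref{eq:star} it suffices to show that $H$ has no bad cycle.

Let $Z$ be one. It is not in $F_\theta$, so it contains some $P=P_i$, hence meets $S$, hence lies in a cluster. Let $e\in E(P)\cap\Sigma_\theta$ and let $K$ be a piece with $e\in\Sigma(K)$ as in the definition of $\Sigma_\theta$. The cluster contains $e$, so it is the cell $B$ of $K$, and $P\subseteq Z\subseteq B$. As the $P_i$ are disjoint, at each end of $P$ the cycle $Z$ continues along an edge of $F_\theta$ in $B$. Let $x$ be an end of $P$ and $K_x$ the $B$-piece containing this edge at $x$. If $e\notin E(K)$, then $e\notin E(F)$ by~\eqref{eq:SigmaK}, and we let $N\subseteq B$ be a clean $F$-path through $e$ with both ends in $K$.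

Let $\theta=Q^*$, so $K\subseteq Q^*$. Then $K_x\not\subseteq Q^*$, and internal vertices of $P$ in $V(F)$ lie in $Q^\circ$. If $P$ meets a $B$-piece contained in $Q^*$, the part of $P$ from $x$ to such a piece contradicts Lemma~\ref{lem:exchange}. So it does not; in particular $e\notin E(K)$ and $N$ exists. The segment $P'$ of $P$ containing $e$ is a clean $F$-path meeting $S$, so by Lemma~\ref{lem:clean}(b) its ends lie in a $B$-piece $K''$. As $P$ meets $K''$, we have $K''\not\subseteq Q^*$, so $K''\cap K=\emptyset$. Lemma~\ref{lem:clean}(e) for $P'$ and $N$ gives a clean $F$-path in $B$ from $K''$ to $K$, contradicting Lemma~\ref{lem:exchange}.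

Let $\theta=J$, so $K\in\mathcal K_B$ and $J$ is a component of $B-Y_B$. The path $P$ lies in $B-Y_B$ and contains $e\in E(J)$, so $P\subseteq J$. All edges of $K_B^*$ at $x$ are in $E_\theta$, so $K_x$ is branchless; the same holds at the other end of $P$. Internal vertices of $P$ in $V(F)$ lie in $\theta^\circ\subseteq V(K_B^*)$. If there is one, the first segment of $P$ from $x$ has its ends in different $B$-pieces, so it is not an edge of $F$; it is a clean $F$-path in $B$ from a branchless to a branch $B$-piece, contradicting Corollary~\ref{cor:exchange}. If there is none, then $P$ meets $F$ only in its ends, which are not in $K$; so $e\notin E(K)$, the path $P$ is a clean $F$-path, and $N$ exists. Lemma~\ref{lem:clean}(e) gives a clean $F$-path in $B$ from $K_x$ to $K$, again contradicting Corollary~\ref{cor:exchange}.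
\end{proof}

In Example~\ref{ex:prism}, let $Q$ be the thread through $a,s_1,a'$ and $\theta=Q^*$, which is $Q$ without its first and last edge. Then $\Sigma_\theta$ consists of the two edges at $s_1$. Both $Q^*$ itself and the path from $b$ through $P$, the rung $aa'$ and $P'$ to $b'$ are $A_\theta$-paths using $\Sigma_\theta$, and $X_\theta=\{s_1\}$ works.

Fix the sets $X_\theta$. A long cycle $D\subseteq G-(U\cup Y)$ \emph{belongs to} $\theta$ if it has an edge in $\Sigma_\theta$. If $D$ belongs to $\theta$ and avoids $X_\theta$, then
\begin{equation}\label{eq:one}
|V(D)\cap A_\theta|\le1\qquad\text{and}\qquad V(D)\cap\theta^\circ\ne\emptyset .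
\end{equation}
Indeed, if $D$ had two vertices in $A_\theta$, the arc of $D$ between the nearest vertices of $A_\theta$ on either side of an edge of $\Sigma_\theta$ would contradict Lemma~\ref{lem:paths}; the second statement follows with Lemma~\ref{lem:clean}(c).

\begin{lemma}\label{lem:cycles}
If $D_1,\dots,D_q\subseteq G-(U\cup Y)$ are disjoint long cycles that belong to $\theta$ and avoid $X_\theta$, then $q\le\kappa_\theta$.
\end{lemma}

\begin{proof}
Let $\theta=O$ be circular. Each $D_i$ meets $O$ by~\eqref{eq:one}. If it met another component of $F$, some segment of $D_i$ would be a clean $F$-path between two components. So $D_i$ is disjoint from $F-V(O)$. If $q\ge2$, then $(F-V(O))\cup D_1\cup D_2$ is a frame with excess $M$ and more components than $F$, a contradiction.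

Let $\theta$ be a path or cluster center, and start with $H=F_\theta\cup D_1\cup\dots\cup D_q$. By~\eqref{eq:one}, each $D_i$ either meets $F_\theta$ in one vertex and raises $\mu$ by $1$, or is a \emph{separate} component of $H$ and contributes $0$. We connect the separate cycles using $E_\theta$. Every component of the forest formed by $E_\theta$ contains a vertex of $A_\theta$; otherwise, by Lemma~\ref{lem:basic}(a), it would be a component of $F$, which has minimum degree at least $2$. A separate $D_i$ contains a vertex of $\theta^\circ$, whose $F$-edges are in $E_\theta$. So while separate cycles exist, some path with edges in $E_\theta$ leads from their union to the rest of the current $H$, which contains $A_\theta$. Add a shortest such path. Its internal vertices are not in $H$ and it joins two components, so it creates no cycle and raises $\mu$ by $1$; one cycle ceases to be separate. At the end $\mu(H)=M-\kappa_\theta+q$, and every cycle of $H$ is some $D_i$ or a cycle of $F_\theta$. Since $H\subseteq F\cup\bigcup_iD_i$ and the $D_i$ are disjoint and avoid $U$, all degrees are at most $4$. By~\eqref{eq:star}, $q\le\kappa_\theta$.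
\end{proof}

\section{The decomposition}\label{sec:decomp}

After deleting $U$, $Y$ and the sets $X_\theta$, cycles belonging to different centers can be linked only through cut vertices. The block tree then separates them at the cost of one vertex for each part.

\begin{proposition}\label{prop:decomp}
Let $\nu(G)\ge1$. For every choice of $\mathbf Y$ there are $X\subseteq V(G)$ and subgraphs $\beta_1,\dots,\beta_m$ of $G$, the \emph{parts}, such that
\begin{enumerate}
\item[(i)] $|X|\le68M+9\|\mathbf Y\|+\nu(G)$;
\item[(ii)] every long cycle of $G-X$ is contained in some $\beta_i$; so $\tau(G)\le|X|+\sum_i\tau(\beta_i)$;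
\item[(iii)] $\nu(\beta_i)\ge1$ for all $i$, and $\sum_i\nu(\beta_i)\le\nu(G)$;
\item[(iv)] each $\beta_i$ has a center $\theta_i$ such that all $S$-edges of all long cycles of $\beta_i$ lie in $\Sigma_{\theta_i}$, and $\nu(\beta_i)\le\kappa_{\theta_i}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $X_0=U\cup Y\cup\bigcup_\theta X_\theta$ and $G_1=G-X_0$. There are at most $3M$ path centers, and by Lemma~\ref{lem:basic}(d) and~\eqref{eq:boundary} the capacities of the cluster centers sum to at most $30M+4\|\mathbf Y\|$. So
\[
|X_0|\le2M+\|\mathbf Y\|+2\cdot3M+2\bigl(30M+4\|\mathbf Y\|\bigr)=68M+9\|\mathbf Y\| .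
\]

\emph{One center per block.} Let a block $\beta$ of $G_1$ contain long cycles $D,D'$ (possibly equal) belonging to $\theta,\theta'$. We show $\theta=\theta'$. Suppose not; then $\theta'^\circ\subseteq A_\theta$ and $\theta^\circ\subseteq A_{\theta'}$ by Lemma~\ref{lem:basic}(c). If $D'$ contains two vertices $w_1,w_2$ of $A_\theta$, take two disjoint paths in $\beta$ from $\{w_1,w_2\}$ to $V(D)$, each meeting $D$ only in its last vertex. With the arc of $D$ that contains an edge $e\in\Sigma_\theta$ they form a path in $G_1$ with both ends in $A_\theta$ using $e$. It contains an $A_\theta$-path using $e$, contradicting Lemma~\ref{lem:paths}.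

So $D'$ has at most one vertex in $A_\theta$. By~\eqref{eq:one} for $\theta'$ it has a vertex $w\in\theta'^\circ$, which is therefore its only vertex in $A_\theta$. All other vertices of $D'$ in $V(F)$ lie in $\theta^\circ\subseteq A_{\theta'}$; there is at most one by~\eqref{eq:one} and at least one by Lemma~\ref{lem:clean}(c). Thus $V(D')\cap V(F)=\{w,w'\}$ with $w'\in\theta^\circ$. Let $e$ be an $S$-edge of $D'$. If $e\in E(F)$, then $e=ww'$; let $P=e$ and let $K$ be the piece containing $e$. Otherwise Lemma~\ref{lem:clean}(d) gives a path $P\subseteq D'$, necessarily with ends $w,w'$, in a cluster with $w,w'$ in a common piece $K$ of it. In both cases $w,w'\in V(K)$ and $P$ lies in the cell of $K$. The piece $K$ has an edge at $w$, which is in $E_{\theta'}$, and an edge at $w'$, which is in $E_\theta$. By Lemma~\ref{lem:basic}(b), $\theta$ and $\theta'$ are distinct components of $B-Y_B$, where $B$ is the cell of $K$. But $P\subseteq B-Y_B$ joins $w\in\theta'$ to $w'\in\theta$, a contradiction.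

With Lemma~\ref{lem:basic}(e) it follows that if a block $\beta$ contains long cycles, then there is one center $\theta$ such that all their $S$-edges lie in $\Sigma_\theta$, and $\nu(\beta)\le\kappa_\theta$ by Lemma~\ref{lem:cycles}. The same holds for subgraphs of $\beta$.

\emph{Making the packings disjoint.} Blocks share cut vertices, so their packing numbers may sum to more than $\nu(G)$. Root the block tree of each component of $G_1$ at a block. Start with $Z=\emptyset$. While there is an unprocessed block $\beta$ such that $\beta-Z$ contains a long cycle, choose one of maximum depth, let the next part be $\beta-Z$ with the current $Z$, declare $\beta$ processed, and add its parent cut vertex (if any) to $Z$. Suppose $\beta$ is processed before $\beta'$, and let $D'$ be a long cycle of the part obtained from $\beta'$. We claim that $D'$ avoids $\beta$. The blocks share at most one cut vertex $g$. If $g$ is the parent of $\beta$, then $g\in Z$ when $\beta'$ is processed. If $g$ is a child of $\beta$, then $\beta'$ is a child of $g$ and deeper than $\beta$, and $D'$ avoided $Z$ already when $\beta$ was chosen, contradicting that choice. Hence maximum packings of the parts are mutually disjoint, which gives~(iii),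 and then $|Z|\le m\le\nu(G)$. Let $X=X_0\cup Z$ with the final $Z$. A long cycle of $G-X$ lies in a block of $G_1$, which is processed since the procedure has stopped, and it avoids $Z$; so it lies in the corresponding part.
\end{proof}

\begin{remark}\label{rem:nocluster}
If $G$ has no branch cluster, all capacities are $1$, so there are at most $\nu(G)$ parts, each with $\nu(\beta_i)=1$. Then Theorem~\ref{thm:BJS} and~\eqref{eq:M} give $\tau(G)\le68M+\nu(G)+c_0\ell\,\nu(G)=O(\nu(G)(\ell+\lambda(\nu(G))))$. The remaining work concerns cluster centers only.
\end{remark}

We use the freedom in $\mathbf Y$ in two ways. The first deletes a single bag and reduces the packing number of every part by a constant factor. One cannot read off in advance which bag to delete, so we try all of them and let each point to the place where most long cycles survive.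

\begin{lemma}[halving]\label{lem:halving}
Let $C_1=6802$ and $n=\nu(G)\ge2$. There are a set $X$ with $|X|\le C_1(\ell+n\lambda(n))$ and subgraphs $\beta_i$ with $1\le\nu(\beta_i)\le\frac34n$, $\sum_i\nu(\beta_i)\le n$ and $\tau(G)\le|X|+\sum_i\tau(\beta_i)$.
\end{lemma}

\begin{proof}
We apply Proposition~\ref{prop:decomp} several times, with the same $F$ and always with $\|\mathbf Y\|\le2\ell-1$, and take for $X$ one of the resulting sets or the union of two. By~\eqref{eq:M} this has size at most $2(3400n\lambda(n)+18\ell+n)\le C_1(\ell+n\lambda(n))$. Call a part \emph{big} if its packing number exceeds $\frac34n$. If an application has no big part, we are done. So assume that each application has a big part; by~(iii) it is unique, and the packing numbers of the other parts sum to less than $n/4$. Its center has capacity greater than $\frac34n>1$, so it is a cluster center.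

We are also done if two applications, with sets $X',X''$, have big parts $\beta',\beta''$ without a common long cycle. For consider a packing of long cycles in $G-(X'\cup X'')$. Fewer than $n/4$ of them lie in other parts of the first application. The rest lie in $\beta'$, hence not in $\beta''$, hence in other parts of the second application, and so are fewer than $n/4$. Thus $\nu(G-(X'\cup X''))<n/2$, and we take $X=X'\cup X''$ with the single part $G-X$, or with no part if $\nu(G-X)=0$. Since every long cycle has an $S$-edge, by~(iv) this situation occurs whenever the centers $J',J''$ of the big parts are edge-disjoint, as $\Sigma_{J'}\subseteq E(J')$ and $\Sigma_{J''}\subseteq E(J'')$.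

Apply the proposition with all sets $Y_B$ empty. The center of the big part is a whole branch cluster $B$. Let $(\mathbb T,(V_t))$ be a tree-decomposition of $B$ as in Lemma~\ref{lem:cluster}(d). For each node $t$ apply the proposition with $Y_B=V_t$ and all other sets empty, and let $J(t)$ be the center of the big part. If some $J(t)$ is a branch cluster $B'\ne B$, it is edge-disjoint from $B$ and we are done. So let $J(t)$ be a component of $B-V_t$ for every $t$. The nodes whose bags meet $J(t)$ form a non-empty subtree avoiding $t$, so they lie in one component of $\mathbb T-t$; let $t$ point to its neighbor in that component. Since $\mathbb T$ has more nodes than edges, there is an edge $tt'$ such that $t$ points to $t'$ and $t'$ points to $t$. All bags meeting $J(t)$ are on the $t'$-side of $tt'$, and all bags meeting $J(t')$ are on the $t$-side. So $J(t)$ and $J(t')$ are disjoint, and we are done.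
\end{proof}

The second way deletes many bags at once and bounds all capacities directly through Lemma~\ref{lem:basic}(d): each component of $B-Y_B$ should contain few vertices of $\partial_B$ and have few neighbors in $Y_B$.

\begin{lemma}[shattering]\label{lem:shatter}
Let $n=\nu(G)\ge1$ and let $\Lambda\ge1$ be real. There are a set $X$ with $|X|\le68M+n+1080\,\ell M/\Lambda$ and subgraphs $\beta_i$ with $1\le\nu(\beta_i)\le\Lambda+16\ell$, $\sum_i\nu(\beta_i)\le n$ and $\tau(G)\le|X|+\sum_i\tau(\beta_i)$.
\end{lemma}

\begin{proof}
Let $B$ be a branch cluster with a rooted tree-decomposition $(\mathbb T,(V_t))$ as in Lemma~\ref{lem:cluster}(d). Process the nodes so that each node comes after its descendants, and mark some of them as follows. When $t$ is processed, let $\mathcal C_t$ be the set of nodes reachable from $t$ downwards without passing a marked node, and let $W_t$ be the set of vertices of $\partial_B$ that lie in a bag of $\mathcal C_t$ and in no bag of a node marked so far. Mark $t$ if $|W_t|>\Lambda$.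

The sets $W_t$ of marked nodes are disjoint. Let $t$ be marked, $v\in W_t$, and let $t'$ be processed later. If $v\in V_t$, then $v$ is in a marked bag from then on. Otherwise all bags containing $v$ are strictly below $t$, and $\mathcal C_{t'}$ contains no node below $t$: either $t'$ is an ancestor of $t$ and the marked node $t$ blocks the way, or the subtrees at $t$ and $t'$ are disjoint. So at most $|\partial_B|/\Lambda$ nodes are marked.

Let $\mathbb T_0$ be the union of the paths from the root to marked nodes, and let $R$ consist of the marked nodes and the nodes with at least two children in $\mathbb T_0$. All leaves of $\mathbb T_0$ are marked, and a rooted tree has fewer branching nodes than leaves, so $|R|\le2|\partial_B|/\Lambda$. The set $R$ is closed under least common ancestors, since the least common ancestor of two incomparable nodes of $\mathbb T_0$ has two children in $\mathbb T_0$. Put $Y_B=\bigcup_{t\in R}V_t$, so $|Y_B|\le4\ell|\partial_B|/\Lambda$.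

Let $J$ be a component of $B-Y_B$. The nodes whose bags meet $J$ form a subtree avoiding $R$, so they lie in a component $\mathcal C$ of $\mathbb T-R$. Let $\mathcal C'\supseteq\mathcal C$ be the component of $\mathbb T$ minus the marked nodes, and $t$ its top node. Then $\mathcal C_t=\mathcal C'$, because all descendants of $t$ had their final status when $t$ was processed. The vertices of $\partial_B\cap V(J)$ avoid all marked bags, so they lie in $W_t$, and $|\partial_B\cap V(J)|\le\Lambda$ as $t$ is unmarked.

At most two nodes of $R$ are adjacent to $\mathcal C$: the parent of its top node and at most one child of a node of $\mathcal C$. Indeed, let $r_1\ne r_2$ in $R$ be children of $t_1,t_2\in\mathcal C$. Neither is an ancestor of a node of $\mathcal C$, since $\mathcal C$ is connected and contains its parent. So their least common ancestor is that of $t_1$ and $t_2$, which lies in $\mathcal C$ and in $R$, a contradiction. If $y\in Y_B$ has a neighbor in $J$ within $B$, then $y$ lies in a bag of $\mathcal C$ and in a bag of $R$, hence in the bag of the first node outside $\mathcal C$ on the path between them, which is a node of $R$ adjacent to $\mathcal C$. So $J$ has fewer than $4\ell$ neighbors in $Y_B$, and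 $e_J\le16\ell$. By Lemma~\ref{lem:basic}(d), $\kappa_J\le\Lambda+16\ell$, and all other centers have capacity $1$. By~\eqref{eq:boundary}, $\|\mathbf Y\|\le120\,\ell M/\Lambda$. Proposition~\ref{prop:decomp} gives the lemma.
\end{proof}

\section{The recursion}\label{sec:rec}

The parts are again gap graphs, with their own clusters and frames, so the two lemmas can be iterated. Neither suffices alone. In the recursion from Lemma~\ref{lem:halving} the term $\ell$ is paid fewer than $2n$ times, but the term $n\lambda(n)$ is paid on each of about $\log n$ levels. Lemma~\ref{lem:shatter} makes no progress when $n\le16\ell$. Fortunately the first defect is harmless for $\ell\ge\lambda(n)^2$, and the second does not occur for $\ell<\lambda(n)^2$ and large $n$.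

\begin{proposition}\label{prop:logsq}
There is an absolute constant $C$ with $\tau(G)\le C\,n(\ell+\lambda(n)^2)$ for every gap graph $G$ with $n=\nu(G)\ge1$.
\end{proposition}

\begin{proof}
Let $A_1=\max\{C_1,c_0\}$ and $\delta=\log_2\frac43$, so $\frac13<\delta<1$. We show
\[
\tau(G)\le A_1\bigl((2n-1)\ell+n\lambda(n)^2/\delta\bigr)
\]
by induction on $n$; then $C=3A_1$ works. The case $n=1$ is Theorem~\ref{thm:BJS}, which is used only here. For $n\ge2$ take $X$ and $\beta_i$ from Lemma~\ref{lem:halving}, and put $n_i=\nu(\beta_i)\le\frac34n$. Then $\lambda(n_i)\le\lambda(n)-\delta$, and since $\delta\le\lambda(n)$,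
\[
\sum_in_i\lambda(n_i)^2\le n(\lambda(n)-\delta)^2\le n\lambda(n)^2-\delta n\lambda(n).
\]
Also $\sum_i(2n_i-1)\le2n-2$: with at least two parts this follows from $\sum_in_i\le n$, with one part from $n_1\le n-1$, and with no part the sum is $0$. By induction,
\[
\tau(G)\le C_1\bigl(\ell+n\lambda(n)\bigr)+A_1\bigl((2n-2)\ell+n\lambda(n)^2/\delta-n\lambda(n)\bigr),
\]
which is at most the claimed bound because $C_1\le A_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n_0\ge2$ be an absolute constant such that for all $n\ge n_0$
\[
\sqrt n+16\lambda(n)^2\le n^{2/3}\qquad\text{and}\qquad54000\sqrt n\,\lambda(n)^3\le n,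
\]
and put $A=\max\{10,\ 2C,\ C\lambda(n_0),\ 6\cdot3402\}$. By Lemma~\ref{lem:reduce} it suffices to show $\tau(G)\le An(\ell+\lambda(n))$ for gap graphs $G$ with $n=\nu(G)\ge1$. We use induction on $n$.

If $\ell\ge\lambda(n)^2$, Proposition~\ref{prop:logsq} gives $\tau(G)\le2Cn\ell$. If $n<n_0$, it gives $\tau(G)\le Cn\ell+C\lambda(n_0)\,n\lambda(n)$. So let $n\ge n_0$ and $\ell<\lambda(n)^2$, and apply Lemma~\ref{lem:shatter} with $\Lambda=\sqrt n$. By~\eqref{eq:M},
\[
|X|\le3400\,n\lambda(n)+n+54000\,\ell\sqrt n\,\lambda(n)\le3400\,n\lambda(n)+2n\le3402\,n\lambda(n),
\]
and $n_i=\nu(\beta_i)\le\sqrt n+16\lambda(n)^2\le n^{2/3}<n$. Since $\log_2n\ge1$, we have $\lambda(n_i)\le1+\frac23\log_2n\le\frac56\lambda(n)$. So the logarithm itself drops by a constant factor, and this pays for $X$: by induction,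
\[
\tau(G)\le3402\,n\lambda(n)+A\sum_in_i\Bigl(\ell+\tfrac56\lambda(n)\Bigr)\le A\,n\bigl(\ell+\lambda(n)\bigr),
\]
because $3402\le A/6$. The second statement of the theorem was derived from the first in Section~\ref{sec:intro}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJS}
Henning Bruhn, Felix Joos and Oliver Schaudt,
\emph{Long cycles through prescribed vertices have the Erd\H{o}s-P\'osa property},
arXiv:1412.2894 (2014).

\bibitem{CGGGLS}
Chudnovsky, Geelen, Gerards, Goddyn, Lohman and Seymour,
\emph{Packing non-zero $A$-paths in group-labelled graphs},
Combinatorica 26 (2006).

\bibitem{EP}
Erd\H{o}s and P\'osa,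
\emph{On independent circuits contained in a graph},
Canad. J. Math. 17 (1965).

\end{thebibliography}
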